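# An integral equation whose solution grows like $C_\beta x^\beta e^x$

## 1. The case $\beta=0$, and the one coefficient that moves when $\beta>0$

Fix $\beta\in[0,1)$. We look for an analytic function $f(x)=\sum_{i\ge0}c_ix^i$ with $f(0)=1$ and
$$\int_0^\infty\frac{f(sx)}{f(x)}\,dx=\frac1{1-s}-\beta\qquad\text{for all }s\in[0,1).\tag{1}$$
We take one fact as given (Sun--Sun): for each $\beta\in[0,1)$ there is exactly one such $f$. It corresponds to the unique (up to the action of $U(\mathcal H)$) $(\beta,1)$-balanced embedding of the pair $(\mathbb C,\{0\})$ into a projective Hilbert space. No geometry is used below.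

The conjecture, from Jingzhou Sun, "An infinite dimensional balanced embedding problem III: Asymptotics near infinity", arXiv:2405.08346 (2024), asks for a constant $C_\beta\in(0,\infty)$ with $f(x)/(x^\beta e^x)\to C_\beta$ as $x\to+\infty$. We shall prove it.

**The case $\beta=0$.** Try $f=e^x$: then $\int_0^\infty e^{sx}e^{-x}dx=\frac1{1-s}$, which is (1) with $\beta=0$. By uniqueness $f=e^x$, and the conjecture holds with $C_0=1$.

What changes in general? If $c_i\ge0$, put $\mu_i=\int_0^\infty x^i/f(x)\,dx$ and expand (1) in powers of $s$. By Tonelli the left side is $\sum_ic_i\mu_is^i$, and the right side is $(1-\beta)+s+s^2+\cdots$. So (1) says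
$$c_0\mu_0=1-\beta,\qquad c_i\mu_i=1\quad(i\ge1).\tag{2}$$
For $\beta=0$ this is $\frac1{i!}\cdot i!=1$. For $\beta>0$ only the equation for $i=0$ moves. But each $\mu_i$ depends on all the $c_j$, so every coefficient moves, and there is no evident closed form.

One test can be made by hand. Put the function $x^\beta e^x$ in place of $f$ in (1), although it is not analytic at $0$. The left side becomes $\int_0^\infty s^\beta e^{-(1-s)x}dx=\frac{s^\beta}{1-s}$, and since $s^\beta=1-\beta(1-s)+O((1-s)^2)$,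
$$\frac{s^\beta}{1-s}=\frac1{1-s}-\beta+O(1-s)\qquad(s\to1).$$
So $x^\beta e^x$ satisfies (1) up to an error that vanishes as $s\to1$. This is where the exponent $\beta$ comes from. The question is whether the true $f$, which is forced to be regular at $0$, really settles down to a constant multiple of $x^\beta e^x$.

## 2. The limit, the oscillating correction, and its amplitude

Throughout,
$$n(x)=\frac{xf'(x)}{f(x)}-x,\qquad \pi_i(x)=\frac{e^{-x}x^i}{i!},\qquad \log^-x=\max(0,-\log x).$$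
For $f=x^\beta e^x$ the function $n$ would be the constant $\beta$, and $\frac{d}{dx}\log\frac{f}{x^\beta e^x}=\frac{n(x)-\beta}x$. So the conjecture says exactly that $\int_1^\infty(n(x)-\beta)\frac{dx}x$ converges.

**Theorem A.** $e^{-x}f(x)$ is nondecreasing, $e^{-x}f(x)/x$ is nonincreasing, and there are absolute constants $\kappa,D>0$ and a constant $C_\beta\in(0,\infty)$ with
$$|n(x)-\beta|\le De^{-\kappa\sqrt x}\ (x>0),\qquad\Big|\log\frac{f(x)}{C_\beta x^\beta e^x}\Big|\le De^{-\kappa\sqrt x}\ (x\ge1).$$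
In particular $f(x)/(x^\beta e^x)\to C_\beta$: the conjecture holds for every $\beta\in[0,1)$.

**Theorem B** ($0<\beta<1$). Let $\lambda_m=2\sqrt{\pi m}\,(1+i)$. There are $A_1,A_2,A_3\in\mathbb C$ (depending on $\beta$) such that for every $\varepsilon>0$, as $x\to\infty$,
$$\log\frac{f(x)}{C_\beta x^\beta e^x}=\sum_{m=1}^3\mathrm{Re}\big[A_mK_0(\lambda_m\sqrt x)\big]+O_\varepsilon\big(e^{-(4\sqrt\pi-\varepsilon)\sqrt x}\big).$$
Hence $f=C_\beta x^\beta e^x\big(1+O(x^{-1/4}e^{-2\sqrt{\pi x}})\big)$ and $c_i=\frac{C_\beta}{\Gamma(i+1-\beta)}\big(1+O(e^{-2\sqrt{\pi i}})\big)$.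

**Theorem C.** $A_1=-4\beta+O(\beta^2)$ as $\beta\to0^+$. So for all small $\beta>0$ the rate $2\sqrt\pi$ in Theorem B is optimal, and $f/(C_\beta x^\beta e^x)-1$ changes sign infinitely often as $x\to\infty$.

Here $K_0$ is the modified Bessel function, recalled in Section 9. We do not claim that $A_1\ne0$ for every $\beta\in(0,1)$. For $\beta=0$ Theorem A is trivial ($n=0$), so from now on $0<\beta<1$.

## 3. A solution with $0\le n\le1$ from a fixed point

The uniqueness theorem tells us nothing about the size of $f$. So we construct a solution with good bounds; by uniqueness it is $f$.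

**Step 1: parametrize.** The purpose is to write candidates so that $0\le n\le1$ is automatic. For $\delta\in(0,1)$ let $\mathcal K_\delta$ be the set of real sequences $b=(b_j)_{j\ge1}$ with $0\le b_1\le1-\delta$ and $0\le b_j\le1$ for $j\ge2$. It is compact and convex in $\mathbb R^{\mathbb N}$ with the product topology (metrizable). Put $b_0=a_0=0$ and
$$a_j=j-b_j,\qquad c_0=1,\qquad c_i=\frac1{a_1\cdots a_i},\qquad f=\sum_{i\ge0}c_ix^i.$$
(If all $b_j=0$, then $a_j=j$ and $f=e^x$.) Since $a_1\in[\delta,1]$ and $a_j\in[j-1,j]$ for $j\ge2$,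
$$\frac1{i!}\le c_i\le\frac1{\delta\,(i-1)!}\qquad(i\ge1).\tag{3}$$
So $f$ is entire and $f\ge e^x$ on $[0,\infty)$. From $c_{i-1}=a_ic_i$ we get $xf=\sum_{i\ge1}a_ic_ix^i$, so $xf'-xf=\sum_{i\ge1}(i-a_i)c_ix^i$, that is,
$$n(x)=\sum_{i\ge1}b_i\frac{c_ix^i}{f(x)}\in[0,1].\tag{4}$$

**Step 2: the map.** We want a map whose fixed points satisfy (2). Let $\nu_i=\mu_i^{-1}\int_0^\infty x^in/f\,dx\in[0,1]$. Since $x^{i+1}(1/f)'=-x^i\cdot\frac{xf'}f\cdot\frac1f=-x^i(x+n)/f$, and since the boundary terms vanish because $f\ge e^x$, integrating $\int_0^\infty x^{i+1}(1/f)'dx$ by parts gives $(i+1)\mu_i=\mu_{i+1}+\nu_i\mu_i$, i.e.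
$$\frac{\mu_{i+1}}{\mu_i}=i+1-\nu_i\qquad(i\ge0).\tag{5}$$
On the other hand, (2) demands $a_{i+1}=c_i/c_{i+1}=\mu_{i+1}/\mu_i$ for $i\ge1$ and $a_1=c_0/c_1=(1-\beta)\mu_1/\mu_0$. So we define $\Phi(b)=\tilde b$ by
$$\tilde b_{i+1}=\nu_i\ (i\ge1),\qquad\tilde b_1=1-(1-\beta)\frac{\mu_1}{\mu_0}=\beta+(1-\beta)\nu_0.$$

**Step 3: $\Phi(\mathcal K_\delta)\subset\mathcal K_\delta$ for small $\delta$.** Only $(1-\beta)\mu_1/\mu_0\ge\delta$ needs proof. Write $a=a_1\in[\delta,1]$ and $f=1+F/a$. Since $ac_i=1/(a_2\cdots a_i)\in[\frac1{i!},\frac1{(i-1)!}]$ for $i\ge1$, we have $e^x-1\le F\le xe^x$. Hence, with $I:=\int_0^\infty\frac{x\,dx}{1+xe^x}>0$,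
$$\mu_1\ge a\int_0^\infty\frac{x\,dx}{a+xe^x}\ge aI,\qquad\mu_0\le a\int_0^\infty\frac{dx}{a+e^x-1}=a\,\frac{\log(1/a)}{1-a}.$$
(The last integral is $\frac1{1-a}\big[\log(1-(1-a)e^{-x})\big]_0^\infty$; at $a=1$ read the result as its limit $1$.) With $L=\log\frac1a$ we have $\frac L{1-e^{-L}}\le1+L$, because this is equivalent to $(1+L)e^{-L}\le1$. So $\mu_0\le a(1+\log\frac1a)$ and
$$(1-\beta)\frac{\mu_1}{\mu_0}\ge\frac{(1-\beta)I}{1+\log\frac1\delta}\ge\delta\qquad\text{for }\delta\text{ small}.$$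

**Step 4: $\Phi$ is continuous.** Let $b^{(m)}\to b$ in $\mathcal K_\delta$. Then $c_i^{(m)}\to c_i$ for each $i$. By (3) and dominated convergence of the series, $f^{(m)}\to f$ and $n^{(m)}\to n$ pointwise. Since $x^i/f^{(m)}\le x^ie^{-x}$ and $0\le n^{(m)}\le1$, dominated convergence gives $\mu_i^{(m)}\to\mu_i$ and $\nu_i^{(m)}\to\nu_i$.

**Step 5: the fixed point solves (1).** The Schauder--Tychonoff theorem (a continuous self-map of a compact convex subset of a locally convex space has a fixed point) gives $b=\Phi(b)$. By (5), $c_{i+1}/c_i=\mu_i/\mu_{i+1}$ for $i\ge1$, and $1/c_1=a_1=(1-\beta)\mu_1/\mu_0$. So for some $\lambda>0$ we have $c_i\mu_i=\lambda$ $(i\ge1)$ and $\mu_0=(1-\beta)\lambda$. By Tonelli $\int_0^\infty\frac{f(sx)}{f(x)}dx=\lambda\big(\frac1{1-s}-\beta\big)$. To find $\lambda$, use $(\log f)'=1+n/x$ and $0\le n\le1$: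
$$\frac{f(sx)}{f(x)}=e^{-(1-s)x}\exp\Big(-\int_{sx}^xn(t)\frac{dt}t\Big)\in\big[se^{-(1-s)x},\,e^{-(1-s)x}\big]\qquad(0<s<1).\tag{6}$$
Integrating, $\frac s{1-s}\le\lambda\big(\frac1{1-s}-\beta\big)\le\frac1{1-s}$. Multiply by $1-s$ and let $s\to1$: $\lambda=1$. So this $f$ solves (1), and by uniqueness it is the $f$ of the problem.

**Step 6: the identities we keep.** From now on $a,b,c,n$ belong to this $f$. Put $p_i(x)=c_ix^i/f(x)$. For fixed $x$ this is a probability distribution in $i$; for fixed $i\ge1$ it is, by (2), a probability density in $x$: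
$$\sum_{i\ge0}p_i(x)=1,\qquad\int_0^\infty p_i=1\ (i\ge1),\qquad\int_0^\infty p_0=1-\beta.\tag{7}$$
By (4) and the fixed point equations (recall $c_i\mu_i=1$ for $i\ge1$ and $\mu_0=1-\beta$),
$$n(x)=\sum_{i\ge0}b_ip_i(x),\qquad b_{i+1}=\int_0^\infty n\,p_i\,dx+\beta\,\mathbf 1_{i=0},\qquad0\le b_i,n\le1.\tag{8}$$
Since $xf=\sum a_ic_ix^i$ and $yp_{i-1}(y)=a_ip_i(y)$,
$$\sum_{i\ge0}a_ip_i(x)=x,\qquad\int_0^\infty y\,p_{i-1}(y)\,dy=a_i\quad(i\ge1).\tag{9}$$
Finally put $h=e^{-x}f$ and $w_i=i!\,c_i$. Then $h'/h=n/x\in[0,1/x]$ and $w_i/w_{i-1}=i/a_i=i/(i-b_i)$, so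
$$h\ \text{is nondecreasing},\quad h/x\ \text{nonincreasing},\quad w_i\ \text{nondecreasing }(i\ge0),\quad w_i/i\ \text{nonincreasing }(i\ge1),\tag{10}$$
and $p_i(x)=\pi_i(x)\,w_i/h(x)$. The first two statements are the monotonicity part of Theorem A.

## 4. What averages of $n$ give, and what they cannot give

The sensible first attempt is to let $s\to1$ in (1), where large $x$ dominates. With $\varepsilon=1-s$ and $J(x)=\int_{(1-\varepsilon)x}^xn(t)\frac{dt}t$, subtract (1) from $\int_0^\infty e^{-\varepsilon x}dx=\frac1\varepsilon$ and use (6):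
$$\beta=\int_0^\infty e^{-\varepsilon x}\big(1-e^{-J(x)}\big)dx.$$
For $\varepsilon\le\frac12$, $0\le J\le\log\frac1{1-\varepsilon}\le2\varepsilon$, and $0\le J-(1-e^{-J})\le J^2/2$. So replacing $1-e^{-J}$ by $J$ costs at most $\int e^{-\varepsilon x}2\varepsilon^2dx=2\varepsilon$. Next, by Tonelli,
$$\int_0^\infty e^{-\varepsilon x}J(x)dx=\int_0^\infty\frac{n(t)}t\Big(\int_t^{t/(1-\varepsilon)}e^{-\varepsilon x}dx\Big)dt,$$
and the inner integral lies between $\frac{\varepsilon t}{1-\varepsilon}e^{-\varepsilon t/(1-\varepsilon)}$ and $\frac{\varepsilon t}{1-\varepsilon}e^{-\varepsilon t}$. Replacing it by the upper bound costs at most $\frac\varepsilon{1-\varepsilon}\big(\frac1\varepsilon-\frac{1-\varepsilon}\varepsilon\big)=\frac\varepsilon{1-\varepsilon}$. Therefore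
$$\lim_{\varepsilon\to0}\ \varepsilon\int_0^\infty e^{-\varepsilon t}n(t)\,dt=\beta.\tag{11}$$

So $n$ has mean value $\beta$ in the sense of Abel. This is useful: if $n_\infty=\lim_{x\to\infty}n(x)$ exists, then substituting $u=\varepsilon t$ and using dominated convergence in (11) gives $n_\infty=\beta$. But the attempt stops here, for two reasons. A mean does not give a limit: a bounded function such as $\beta+\epsilon\sin t$ has Abel mean $\beta$ (its oscillating part contributes $\epsilon\cdot\frac{\varepsilon}{1+\varepsilon^2}\to0$). And a limit would not suffice: $\beta+\epsilon/\log(e+t)$ tends to $\beta$, but $\int_1^\infty\frac{dt}{t\log(e+t)}=\infty$. We need $n\to\beta$ at a rate integrable against $dt/t$, and for that we must use all the equations (2).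

## 5. $n$ as a harmonic function of a Markov chain

Look at (8): $n(x)$ is an average of the $b_i$, and each $b_{i+1}$ with $i\ge1$ is an average of $n$. Substituting one in the other,
$$n(x)=b_0\,p_0(x)+b_1\,p_1(x)+\sum_{i\ge2}p_i(x)\int_0^\infty p_{i-1}(y)\,n(y)\,dy,\qquad b_0=0.$$
This is a mean value property for a random motion.

**Definition (the chain).** The states are the points of $(0,\infty)$ and two absorbing points $\dagger_0,\dagger_1$ (the cemetery). From $x$, choose $I=i$ with probability $p_i(x)$. If $i=0$ or $1$, go to $\dagger_i$. If $i\ge2$, go to $y$ with density $p_{i-1}(y)\,dy$. Write $K(x,\cdot)$ for the law of one step and $X_k$ for the chain. Set $n(\dagger_0)=0$ and $n(\dagger_1)=b_1$.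

With these values the displayed formula reads
$$n(x)=\int K(x,dw)\,n(w).\tag{12}$$
For $\beta=0$ one has $p_i=\pi_i$: the chain draws $I$ from Poisson$(x)$ and then, if $I\ge2$, draws $y$ from the Gamma$(I)$ law. If $Y$ is Gamma$(I)$ given $I$ (with $Y=0$ for $I=0$), then $EY=x$ and $\mathrm{Var}\,Y=EI+\mathrm{Var}\,I=2x$, so $Y$ fluctuates by $\sqrt{2x}$ and $\sqrt Y$ by about $\sqrt{2x}/(2\sqrt x)=1/\sqrt2$, independently of $x$. This is the reason for the coordinate $z=\sqrt x$ below.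

**Step 1: the chain is absorbed.** Assign the position $0$ to $\dagger_0$ and $a_1$ to $\dagger_1$. By (9), $p_1a_1+\sum_{i\ge2}p_ia_i=x$, so the position is a nonnegative martingale. It converges a.s., so its supremum is a.s. finite. For $M>0$, from any $x\le M$ in $(0,\infty)$ the chain is absorbed in one step with probability at least $p_0(x)=1/f(x)\ge1/f(M)$. So the probability that $X_0,\dots,X_k$ all lie in $(0,M]$ is at most $(1-1/f(M))^k\to0$. Taking the union over $M\in\mathbb N$, absorption occurs a.s.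

Iterating (12), $n(x)=E_xn(X_k)$, and letting $k\to\infty$ (bounded convergence),
$$0\le n(x)=b_1\,P_x(\text{absorbed at }\dagger_1)\le b_1.\tag{13}$$
By (8), then, $b_i\le b_1$ for all $i$, and $b_1\ge\beta$.

**Definition (TP$_2$).** A nonnegative kernel $k(x,w)$ on two ordered sets is TP$_2$ if $k(x,w)k(x',w')\ge k(x,w')k(x',w)$ whenever $x<x'$ and $w<w'$. Example: $k(x,i)=x^i$ for $x>0$; with $i\in\{0,1\}$ the condition is $x'\ge x$, and in general it is $x^i x'^{\,j}\ge x^jx'^{\,i}$ for $i<j$.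

**Step 2: $K$ is TP$_2$.** The purpose is to compare the chain started at different points. Order the states $\dagger_0<\dagger_1<y$, with $(0,\infty)$ in its usual order, and take densities with respect to counting measure on the cemetery plus Lebesgue measure. The kernel $p_i(x)=c_ix^i/f(x)$ is TP$_2$ by the example. Let $q_0=\mathbf 1_{\dagger_0}$, $q_1=\mathbf 1_{\dagger_1}$, and for $i\ge2$ let $q_i(y)=p_{i-1}(y)$ on $(0,\infty)$ and $0$ on the cemetery. We check that $q_i(w)$ is TP$_2$ in $(i,w)$. Let $i<j$, $w<w'$ and suppose $q_i(w')q_j(w)>0$; otherwise there is nothing to prove. If $i=0$, then $w'=\dagger_0$, impossible. If $i=1$, then $w'=\dagger_1$, so $w=\dagger_0$ and $j=0$, impossible. So $i\ge2$, both $w=y<w'=y'$ lie in $(0,\infty)$, and the inequality reduces to $y'^{\,i-1}y^{\,j-1}\le y^{\,i-1}y'^{\,j-1}$, which is true.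

The density of $K$ is $k(x,w)=\sum_ip_i(x)q_i(w)$, and by the Cauchy--Binet formula
$$k(x,w)k(x',w')-k(x,w')k(x',w)=\sum_{i<j}\big(p_i(x)p_j(x')-p_j(x)p_i(x')\big)\big(q_i(w)q_j(w')-q_j(w)q_i(w')\big)\ge0.$$

**Step 3: the two consequences we use.** From now on points of $(0,\infty)$ are described by $z=\sqrt x$, and $K(z,\cdot)$ is written accordingly. For $u\ge0$ let
$$L_u=\{w\in(0,\infty):\sqrt w<u\}\cup\{\dagger_0,\dagger_1\}.$$
Let $z_0\le z$ and $u\le v$. Integrate $k(z,w)k(z_0,w')\le k(z_0,w)k(z,w')$ over $w\in L_u$, $w'\notin L_u$, and add $K(z,L_u)K(z_0,L_u)$ to both sides. Do the same with $w'\in L_v\setminus L_u$. The results are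
$$K(z,L_u)\le K(z_0,L_u),\qquad\frac{K(z,L_u)}{K(z,L_v)}\le\frac{K(z_0,L_u)}{K(z_0,L_v)},\tag{14}$$
where the denominators are positive since $p_0>0$. The second inequality says: given that a step lands in $L_v$, it is less likely to land far down when it starts higher up.

## 6. One step: Gaussian in $\sqrt x$, with a Gaussian lower tail

All constants here are independent of $\beta$.

We recall a fact. If $p,q$ are probability densities (or distributions on the integers) and $p/q$ is nondecreasing, then $p$ stochastically dominates $q$: $\int gp\le\int gq$ for bounded nonincreasing $g$. Indeed $p-q$ changes sign at most once, from $\le0$ to $\ge0$, say at $x_0$, and $\int g(p-q)=\int(g-g(x_0))(p-q)\le0$.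

**Proposition 1 (lower tail).** For $z>0$ and $0\le t\le z$,
$$K(z,L_{z-t})\le10\,e^{-0.8t^2}.\tag{15}$$

**Proof.** Let $x=z^2$, let $Y$ be the new position with $Y:=0$ on the cemetery, and let $\theta\ge0$. For $i\ge2$ the ratio $p_{i-1}(y)/(y^{i-2}e^{-y})$ is proportional to $y/h(y)$, which is nondecreasing by (10). So $p_{i-1}$ dominates Gamma$(i-1)$ and $E[e^{-\theta Y}\mid I=i]\le(1+\theta)^{1-i}$. For $i=0,1$ this holds because $1\le(1+\theta)^{1-i}$. Next, $p_i(x)/\pi_i(x)=w_i/h(x)$ is nondecreasing in $i$, so $I$ dominates Poisson$(x)$, and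
$$Ee^{-\theta Y}\le(1+\theta)\sum_i\pi_i(x)(1+\theta)^{-i}=(1+\theta)e^{-x\theta/(1+\theta)}.$$
For $t<z$ take $1+\theta=\frac z{z-t}$, so $\theta=\frac t{z-t}$ and $x\frac\theta{1+\theta}=zt$. Markov's inequality gives
$$K(z,L_{z-t})=P\big(Y<(z-t)^2\big)\le e^{\theta(z-t)^2}Ee^{-\theta Y}\le\frac z{z-t}e^{t(z-t)-zt}=\frac z{z-t}e^{-t^2}.$$
For $t\le0.9z$ this is at most $10e^{-t^2}$. For $0.9z<t\le z$ we have $L_{z-t}\subset L_{0.1z}$, so the bound is $10e^{-0.81z^2}\le10e^{-0.81t^2}$. $\square$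

Recall that $\mathrm{TV}(P,Q)=\sup_A|P(A)-Q(A)|$.

**Proposition 2 (Gaussian limit).** In the coordinate $\sqrt w$,
$$\mathrm{TV}\big(K(z,\cdot),\mathcal N(z,\tfrac12)\big)\to0\quad\text{as }z\to\infty,\text{ uniformly in }\beta.\tag{16}$$

**Proof.** We replace the $p$'s by the explicit $\pi$'s and then compute. The only information needed is (10), which says that $w$ and $h$ vary slowly.

**(i) $p_\cdot(x)$ against Poisson$(x)$.** Let $x\ge16$, $m=\lceil x\rceil$. By (10), $w_i/w_m$ lies between $1$ and $i/m$ for $i\ge1$, and $0\le w_0/w_m\le1$, so $|w_i/w_m-1|\le|i/m-1|$ for all $i\ge0$. For $I\sim$ Poisson$(x)$, $E|I/m-1|\le(\sqrt x+1)/x\le2x^{-1/2}$. Since $h(x)=\sum_i\pi_i(x)w_i=Ew_I$, also $|h(x)/w_m-1|\le2x^{-1/2}\le\frac12$. Hence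
$$\sum_i|p_i(x)-\pi_i(x)|=E\Big|\frac{w_I}{h(x)}-1\Big|\le2E\Big|\frac{w_I}{w_m}-\frac{h(x)}{w_m}\Big|\le8x^{-1/2}.$$

**(ii) $p_i$ against Gamma$(i+1)$.** Let $i\ge16$ and $Y\sim$ Gamma$(i+1)$, whose density is $\pi_i$. By (10), $h(i)/h(y)$ lies between $1$ and $i/y$. By Cauchy--Schwarz, with $E(Y-i)^2=(i+1)+1$ and $EY^{-2}=\frac1{i(i-1)}$,
$$E\Big|\frac iY-1\Big|\le\Big(\frac{i+2}{i(i-1)}\Big)^{1/2}\le2i^{-1/2}.$$
Since $1=\int p_i=\frac{w_i}{h(i)}E\frac{h(i)}{h(Y)}$, we get $|h(i)/w_i-1|\le2i^{-1/2}\le\frac12$, and then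
$$\int|p_i-\pi_i|\,dy=E\Big|\frac{w_i}{h(Y)}-1\Big|\le2E\Big|\frac{h(i)}{h(Y)}-\frac{h(i)}{w_i}\Big|\le8i^{-1/2}.$$

**(iii) The step.** On $(0,\infty)$ the density of $K(x,\cdot)$ is $\sum_{i\ge2}p_i(x)p_{i-1}(y)$. Compare it with $g_x(y)=\sum_{i\ge1}\pi_i(x)\pi_{i-1}(y)$. Drop the term $i=1$, replace $p_i(x)$ by $\pi_i(x)$, then $p_{i-1}$ by $\pi_{i-1}$ (at cost at most $2$ when $i\le16$). With $I\sim$ Poisson$(x)$, the $L^1$ distance is at most
$$\pi_1(x)+8x^{-1/2}+2P(I\le16)+8E\big[(I-1)^{-1/2};\,I\ge17\big]\to0.$$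
The cemetery has mass $p_0+p_1\le(1+x)e^{-x}+8x^{-1/2}\to0$. None of this depends on $\beta$.

**(iv) The explicit density.** From $I_1(2s)=\sum_{k\ge0}\frac{s^{2k+1}}{k!(k+1)!}$ we get $g_x(y)=e^{-x-y}\sqrt{x/y}\,I_1(2\sqrt{xy})$, of mass $\sum_{i\ge1}\pi_i(x)=1-e^{-x}$. Put $\sqrt x=z$, $\sqrt y=z+t$, $dy=2(z+t)dt$. The density in $t$ is
$$2z\,e^{-t^2}\cdot e^{-\tau}I_1(\tau),\qquad\tau=2z(z+t),$$
because $z^2+(z+t)^2-\tau=t^2$. Since $e^{-\tau}I_1(\tau)\sim(2\pi\tau)^{-1/2}$, it tends to $\pi^{-1/2}e^{-t^2}$ for each $t$, which is the density of $\mathcal N(0,\frac12)$. As the masses tend to $1$, Scheffé's lemma gives convergence in $L^1$. $\square$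

## 7. Exponential decay of the oscillation of $n$

For $s\ge0$ let
$$\omega(s)=\sup\{|n(w)-n(w')|:\ w,w'\in(0,\infty),\ \sqrt w,\sqrt{w'}\ge s\},$$
and $\omega(s)=b_1$ for $s<0$. By (13), $0\le n\le b_1$ on all states, so $\omega\le b_1$, $\omega$ is nonincreasing, and $n$ differs by at most $b_1$ between any two states, cemetery included. We want $\omega(s)\le\mathrm{const}\cdot e^{-\kappa s}$.

The natural move is a coupling. Recall that two laws can be realized by variables $W,W'$ with $P(W\ne W')=\mathrm{TV}$ (a maximal coupling). Then (12) gives $n(z)-n(z')=E[n(W)-n(W')]$, and only $\{W\ne W'\}$ contributes. Two laws $\mathcal N(\cdot,\frac12)$ with means at distance $d$ have TV distance $\mathrm{erf}(d/2)$. So by (16), $\mathrm{TV}(K(z,\cdot),K(z+d,\cdot))\to\mathrm{erf}(d/2)$ as $z\to\infty$. Here is where the simple argument fails: $\mathrm{erf}(d/2)\to1$ as $d\to\infty$, so no $\eta>0$ gives $\mathrm{TV}\le1-\eta$ for all pairs above a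 given level, while $\omega(s)$ is a supremum over all such pairs.

The way past this is to couple only pairs in a window $[r,r+A]$, and to bring arbitrary pairs into the window by waiting. A chain started anywhere above $R=r+A$ must come below $R$, because it is absorbed. By TP$_2$, where it lands is controlled by a single step from $R$, uniformly in the starting point. Missing the window costs about $e^{-0.8A^2}$ by (15); the coupling in the window gains about $\mathrm{erfc}(A/2)$, roughly $e^{-A^2/4}$. Since $0.8>\frac14$, the gain wins for large $A$.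

**Choice of constants.** Let $\eta=\frac12\mathrm{erfc}(A/2)$. Since $\mathrm{erfc}(A/2)\sim\frac2{\sqrt\pi A}e^{-A^2/4}$ and $\sum_{k\ge0}e^{-0.8(A+k)^2}\le2e^{-0.8A^2}$ for $A\ge1$, we can fix $A\in\mathbb N$ with $80\sum_{k\ge0}e^{-0.8(A+k)^2}\le\eta/4$, and then $B\in\mathbb N$ with $20\sum_{k\ge0}e^{-0.8(B+k)^2}\le\eta/4$. As $\mathrm{erf}(A/2)=1-2\eta$ and $K(R,L_R)\to\frac12$, (16) gives an absolute $r_1\ge B$ such that for all $r\ge r_1$, with $R=r+A$,
$$K(R,L_R)\ge\tfrac14,\qquad\mathrm{TV}\big(K(z,\cdot),K(z',\cdot)\big)\le1-\eta\quad(z,z'\in[r,R]).$$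

**Step 1: inside the window.** We bound the oscillation $\Omega$ of $n$ on $\sqrt w\in[r,R]$. Let $z,z'\in[r,R]$ and let $(W,W')$ be a maximal coupling of $K(z,\cdot),K(z',\cdot)$. On $\{W\ne W'\}$, of probability at most $1-\eta$: if neither state lies in $L_{r-B}$, the $n$-values differ by at most $\omega(r-B)$. Otherwise look at the lower of the two states, and put $k_0=\lfloor r-B\rfloor$. If it lies in $L_{r-B-k}\setminus L_{r-B-k-1}$ with $0\le k<k_0$, the difference is at most $\omega(r-B-k-1)$. If it lies in $L_{r-B-k_0}$ (cemetery included), the difference is at most $b_1=\omega(r-B-k_0-1)$, the argument being negative. By (14) and (15), for $0\le k\le k_0$ the probability that $W$ or $W'$ lies in $L_{r-B-k}$ is at most $2K(r,L_{r-B-k})\le20e^{-0.8(B+k)^2}$. Hence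
$$\Omega\le(1-\eta)\,\omega(r-B)+20\sum_{k\ge0}e^{-0.8(B+k)^2}\omega(r-B-k-1).\tag{17}$$

**Step 2: the entrance law.** Start at $z\ge R$, let $Z_k$ be the chain in the coordinate $\sqrt w$, and let $\tau\ge1$ be the first time $k\ge1$ with $Z_k\in L_R$. It is a.s. finite by absorption. On $\{\tau\ge k\}$ we have $Z_{k-1}\ge R$. For $0\le s\le R$, the second half of (14) with $z_0=R$ gives
$$P_z(Z_\tau\in L_s)=\sum_{k\ge1}E\big[\mathbf 1_{\tau\ge k}K(Z_{k-1},L_s)\big]\le\frac{K(R,L_s)}{K(R,L_R)}\sum_{k\ge1}E\big[\mathbf 1_{\tau\ge k}K(Z_{k-1},L_R)\big]\le4K(R,L_s),\tag{18}$$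
since the last sum is $P_z(\tau<\infty)=1$.

**Step 3: above the window.** By bounded optional stopping $n(z)=E_zn(Z_\tau)$. Compare independent copies started at $z,z'\ge R$. If both entrance positions lie in $[r,R)$, the $n$-values differ by at most $\Omega$. Otherwise the lower one lies in $L_r$; split according to the bands $L_{r-k}\setminus L_{r-k-1}$ for $0\le k<\lfloor r\rfloor$ (difference at most $\omega(r-k-1)$) and $L_{r-k}$ for $k=\lfloor r\rfloor$ (difference at most $b_1=\omega(r-k-1)$). By (18) and (15) the probability that one of the two lies in $L_{r-k}=L_{R-(A+k)}$ is at most $8K(R,L_{r-k})\le80e^{-0.8(A+k)^2}$. Hence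
$$\omega(r+A)\le\Omega+80\sum_{k\ge0}e^{-0.8(A+k)^2}\omega(r-k-1).\tag{19}$$

**Step 4: iterate.** Inserting (17) in (19): for $r\ge r_1$,
$$\omega(r+A)\le\sum_{j\ge0}\theta_j\,\omega(r-j),\qquad\theta_j\ge0,\qquad\sum_j\theta_j\le1-\eta+\tfrac\eta4+\tfrac\eta4=1-\tfrac\eta2,\tag{20}$$
where the $\theta_j$ depend only on $A,B$ and have Gaussian tails. So $\sum_j\theta_je^{\kappa(A+j)}$ is finite and tends to $\sum\theta_j<1$ as $\kappa\to0$; fix $\kappa>0$ with $\sum_j\theta_je^{\kappa(A+j)}\le1$, and put $D_0=e^{\kappa(r_1+A)}$. We claim $\omega(s)\le D_0b_1e^{-\kappa s}$ for all $s$. For $s\le r_1+A$ this follows from $\omega\le b_1$. If it holds for all $s\le S$, where $S\ge r_1+A$, let $s\in(S,S+A]$ and $r=s-A\in[r_1,S]$; then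
$$\omega(s)\le\sum_j\theta_jD_0b_1e^{-\kappa(s-A-j)}\le D_0b_1e^{-\kappa s}.$$
So the claim holds for all $s$. The constants $\kappa,D_0$ are absolute. In particular $n$ is Cauchy at infinity, $n_\infty=\lim_{x\to\infty}n(x)$ exists, and
$$|n(x)-n_\infty|\le D_0\,b_1\,e^{-\kappa\sqrt x}\qquad(x>0).\tag{21}$$

## 8. Integrating $(n-\beta)/x$: end of the proof of Theorem A

By (11) and the remark after it, $n_\infty=\beta$. With $b_1\le1$, (21) is the first bound of Theorem A. Now $\frac d{dx}\log\frac f{x^\beta e^x}=\frac{n(x)-\beta}x$ is integrable on $[1,\infty)$, so $f/(x^\beta e^x)\to C_\beta\in(0,\infty)$. For $x\ge1$, with $t=q^2$,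
$$\Big|\log\frac{f(x)}{C_\beta x^\beta e^x}\Big|\le D_0b_1\int_x^\infty e^{-\kappa\sqrt t}\frac{dt}t=2D_0b_1\int_{\sqrt x}^\infty e^{-\kappa q}\frac{dq}q\le\frac{2D_0b_1}\kappa e^{-\kappa\sqrt x}.\tag{22}$$
The monotonicity was (10). This proves Theorem A, and with it the conjecture. $\blacksquare$

## 9. A convolution equation in the plane for the relative error

We turn to Theorem B. In this section and the next $\beta\in(0,1)$ is fixed, and constants may depend on it. Write $C=C_\beta$ and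
$$v=\log\frac f{Cx^\beta e^x},\qquad\varphi=1-e^{-v}=1-\frac{Cx^\beta e^x}f.$$
The choice of $\varphi$ makes $1/f$ linear in it, and $1/f$ is what the moments $\mu_i$ contain. We have: $\varphi$ is continuous on $(0,\infty)$, $\varphi<1$, $\varphi\to1$ as $x\to0$, $\varphi=O(e^{-\kappa\sqrt x})$ by Theorem A, and $\frac1{1-\varphi}\le\mathrm{const}\,(1+x^{-\beta})$.

Bessel facts used below. $I_0(2\sqrt s)=\sum_i s^i/i!^2$. $I_0,K_0$ solve $y''+y'/t-y=0$, with $I_0'=I_1$, $K_0'=-K_1$, $(tI_1)'=tI_0$, $(tK_1)'=-tK_0$, $t(K_0I_1+K_1I_0)=1$. $I_0$ grows exponentially, and $K_0(\zeta)=\sqrt{\pi/(2\zeta)}\,e^{-\zeta}(1+O(1/|\zeta|))$ for $|\arg\zeta|\le\frac\pi4$, $|\zeta|\to\infty$. For $\xi>0$: $J_0=\frac12(H_0^{(1)}+H_0^{(2)})$ and $H^{(1)}_0(e^{i\pi}\xi)=-H^{(2)}_0(\xi)$. For $0\le\arg\zeta\le\pi$: $H_0^{(1)}(\zeta)=\frac2{\pi i}K_0(-i\zeta)$, it has a logarithmic singularity at $0$, and $|H_0^{(1)}(\zeta)|\le\mathrm{const}\,e^{-\mathrm{Im}\,\zeta}$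 when $|\zeta|$ is bounded below.

**Step 1: the moment equations in terms of $\varphi$.** Let $\gamma_i(x)=\frac{x^{i-\beta}e^{-x}}{\Gamma(i+1-\beta)}$, a probability density, and $\delta_i=\int_0^\infty\gamma_i\varphi$. Since $\frac1f=C^{-1}x^{-\beta}e^{-x}(1-\varphi)$,
$$\mu_i=C^{-1}\Gamma(i+1-\beta)(1-\delta_i).$$
Here $1-\delta_i>0$ and $\delta_i\to0$ (the mass of $\gamma_i$ moves to infinity, where $\varphi\to0$), so $\inf_i(1-\delta_i)>0$. Insert $c_i=1/\mu_i$ $(i\ge1)$ and $1=c_0=(1-\beta)/\mu_0$ in $f=\sum c_ix^i$: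
$$\frac1{1-\varphi(x)}=\frac f{Cx^\beta e^x}=\sum_{i\ge0}\frac{\gamma_i(x)}{1-\delta_i}-\frac{\beta\gamma_0(x)}{1-\delta_0}.\tag{23}$$

**Step 2: the sum of the $\gamma_i$.** We need that it is almost $1$. Claim:
$$\sum_{i\ge0}\gamma_i(x)=1+\varepsilon_1(x),\qquad\varepsilon_1(x)=\frac\beta{\Gamma(1-\beta)}\int_x^\infty e^{-t}t^{-1-\beta}dt.\tag{24}$$
Since $\gamma_i'=\gamma_{i-1}-\gamma_i$ for $i\ge1$, the left side has derivative $\gamma_0+\gamma_0'=-\frac\beta{\Gamma(1-\beta)}e^{-x}x^{-1-\beta}$, the same as the right side. As $x\to0$, the left side is $\frac{x^{-\beta}}{\Gamma(1-\beta)}+o(1)$. Integration by parts gives $\beta\int_x^\infty e^{-t}t^{-1-\beta}dt=e^{-x}x^{-\beta}-\int_x^\infty e^{-t}t^{-\beta}dt$, so the right side is also $\frac{x^{-\beta}}{\Gamma(1-\beta)}+o(1)$. This proves (24); the integration by parts also shows $0\le\varepsilon_1\le x^{-\beta}e^{-x}/\Gamma(1-\beta)$.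

**Step 3: the kernel $\sum\gamma_i(x)\gamma_i(y)$ is nearly a Bessel kernel.** Let
$$\Psi(s)=\sum_{i\ge0}\frac{s^{i-\beta}}{\Gamma(i+1-\beta)^2},\qquad\mathcal R(s)=\Psi(s)-I_0(2\sqrt s),\qquad\sum_i\gamma_i(x)\gamma_i(y)=e^{-x-y}\Psi(xy).$$
Claim: $\mathcal R$ is bounded on $[1,\infty)$ and $O(s^{-\beta})$ on $(0,1]$. The second part is clear from the series. For the first, let $\vartheta=s\frac d{ds}$. Termwise $\vartheta^2\Psi=s\Psi+\frac{\beta^2s^{-\beta}}{\Gamma(1-\beta)^2}$ and $\vartheta^2I_0(2\sqrt s)=sI_0(2\sqrt s)$, so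
$$(\vartheta^2-s)\mathcal R=\beta^2P,\qquad P=\frac{s^{-\beta}}{\Gamma(1-\beta)^2}.\tag{25}$$
With $t=2\sqrt s$ we have $\vartheta=\frac t2\frac d{dt}$, and (25) becomes $\mathcal R_{tt}+\mathcal R_t/t-\mathcal R=g$ with $g=4\beta^2P/t^2$, bounded for $t\ge2$. Since $K_0I_0'-K_0'I_0=1/t$, variation of constants gives the particular solution
$$-K_0(t)\int_2^tI_0(u)g\,u\,du-I_0(t)\int_t^\infty K_0(u)g\,u\,du.$$
It is bounded by $\sup|g|$, because $K_0(t)\int_0^tI_0u\,du+I_0(t)\int_t^\infty K_0u\,du=t(K_0I_1+I_0K_1)=1$. Since $K_0$ is bounded on $t\ge2$, we get $\mathcal R(s)=\text{bounded}+\chi I_0(2\sqrt s)$ on $s\ge1$ for some constant $\chi$.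

To see that $\chi=0$, integrate termwise and use (24): $\int_0^\infty e^{-y}\Psi(xy)dy=\sum_i\frac{x^{i-\beta}}{\Gamma(i+1-\beta)}=e^x(1+\varepsilon_1)$ and $\int_0^\infty e^{-y}I_0(2\sqrt{xy})dy=e^x$. So $\int_0^\infty e^{-y}\mathcal R(xy)dy=e^x\varepsilon_1(x)=O(1)$ for $x\ge1$. In the same integral the part $xy<1$ is at most $\frac1x\int_0^1|\mathcal R|ds=O(1/x)$, and the part $xy\ge1$ is $O(1)+\chi\big(e^x-O(1/x)\big)$. Letting $x\to\infty$ forces $\chi=0$. This proves the claim.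

**Step 4: linear part and remainder.** Expand (23) with $\frac1{1-\delta}=1+\delta+\frac{\delta^2}{1-\delta}$, and likewise for $\varphi$. The terms $1$ on the left and $\sum\gamma_i=1+\varepsilon_1$ on the right nearly cancel, and $\sum_i\gamma_i(x)\delta_i=\int e^{-x-y}\Psi(xy)\varphi(y)dy$. So for all $x>0$
$$\varphi(x)=\int_0^\infty e^{-x-y}I_0(2\sqrt{xy})\varphi(y)\,dy+\rho(x),\qquad\rho=T+\varepsilon_1-\frac{\beta\gamma_0}{1-\delta_0}+Q,\tag{26}$$
$$T=\int_0^\infty e^{-x-y}\mathcal R(xy)\varphi(y)dy,\qquad Q=\sum_{i\ge0}\gamma_i\frac{\delta_i^2}{1-\delta_i}-\frac{\varphi^2}{1-\varphi}.$$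

**Step 5: pass to $\mathbb R^2$.** The kernel in (26) is a planar Gaussian seen in polar coordinates. On $\mathbb R^2$ put $u(z)=\varphi(|z|^2)$, $\rho(z)=\rho(|z|^2)$ and $G(z)=\pi^{-1}e^{-|z|^2}$. With $r=|z|$, $q=|\zeta|$ and $\int_0^{2\pi}e^{2rq\cos\theta}d\theta=2\pi I_0(2rq)$,
$$(G*u)(z)=\int_0^\infty e^{-r^2-q^2}I_0(2rq)\varphi(q^2)\,2q\,dq,$$
which is the integral in (26) with $x=r^2$, $y=q^2$. Hence
$$u=G*u+\rho.\tag{27}$$

**Step 6: $\rho$ decays twice as fast as $u$.** Suppose $\varphi=O(e^{-\alpha\sqrt x})$ with some $\alpha>0$. By Step 3, $|\mathcal R(s)|\le\mathrm{const}\,(1+s^{-\beta})$, so $T$, $\varepsilon_1$ and $\gamma_0$ are $O((1+x^{-\beta})e^{-x})$. Next, $\frac{\varphi^2}{1-\varphi}=O((1+x^{-\beta})e^{-2\alpha\sqrt x})$. By Jensen $\delta_i^2\le\int\gamma_i\varphi^2$, so the sum in $Q$ is at most a constant times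
$$\int e^{-x-y}\Psi(xy)\varphi^2(y)dy=(G*u^2)+O((1+x^{-\beta})e^{-x}),$$
and $G*e^{-2\alpha|\cdot|}=O(e^{-2\alpha|z|})$, because $|\zeta|\ge|z|-|z-\zeta|$. Therefore
$$|\rho(z)|\le\mathrm{const}\,(1+|z|^{-2\beta})\,e^{-2\alpha|z|}.\tag{28}$$

## 10. Zeros of $1-e^{-k^2/4}$ and the proof of Theorem B

For a radial function $g$ on $\mathbb R^2$ let $\hat g(k)=\int_{\mathbb R^2}g(z)e^{-ikz_1}d^2z$, an even function of $k$. Then $\hat G(k)=e^{-k^2/4}$.

**Step 1: a contour integral.** Let $\varphi=O(e^{-\alpha\sqrt x})$ with $0<\alpha\le2\sqrt\pi$. Since $|e^{-ikz_1}|\le e^{|\mathrm{Im}\,k||z|}$, $\hat u$ is holomorphic in $|\mathrm{Im}\,k|<\alpha$ and, by (28) and $2\beta<2$, $\hat\rho$ is holomorphic in $|\mathrm{Im}\,k|<2\alpha$; both are bounded on closed substrips. By (27)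
$$\hat u(k)\big(1-e^{-k^2/4}\big)=\hat\rho(k)\qquad(|\mathrm{Im}\,k|<\alpha).$$
By Fourier inversion with $r=|z|$, then evenness and $H_0^{(2)}(\xi)=-H_0^{(1)}(e^{i\pi}\xi)$,
$$(G*u)(r)=\frac1{2\pi}\int_0^\infty e^{-k^2/4}\hat u(k)J_0(kr)k\,dk=\frac1{4\pi}\int_{\mathbb R}e^{-k^2/4}\hat u(k)H_0^{(1)}(kr)\,k\,dk,\tag{29}$$
with boundary values from the upper half-plane. (For the $H^{(2)}_0$ half substitute $k\mapsto-k$; $k\,dk$ is unchanged, and the minus sign reverses the limits to $\int_{-\infty}^0$.)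

**Step 2: shift twice.** First shift to $\mathrm{Im}\,k=\alpha_0\in(0,\alpha)$. The integrand is holomorphic for $0<\mathrm{Im}\,k<\alpha$, decays like a Gaussian in $\mathrm{Re}\,k$, and $kH_0^{(1)}(kr)$ is continuous up to $k=0$, so nothing is picked up. The solutions of $e^{k^2/4}=1$ with $\mathrm{Im}\,k>0$ are
$$k_m=\sqrt{8\pi m}\,e^{3i\pi/4},\qquad-\overline{k_m}=\sqrt{8\pi m}\,e^{i\pi/4},\qquad m\ge1,\qquad\mathrm{Im}=2\sqrt{\pi m},$$
so $e^{k^2/4}\ne1$ on the line $\mathrm{Im}\,k=\alpha_0<2\sqrt\pi$. There the integrand equals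
$$\frac{\hat\rho(k)}{e^{k^2/4}-1}H_0^{(1)}(kr)\,k,$$
which makes sense up to height $2\alpha$. Now shift to $\mathrm{Im}\,k=\alpha'$ with $\alpha_0<\alpha'<2\alpha$ and $\alpha'\ne2\sqrt{\pi m}$ for all $m$; the Gaussian decay of $1/(e^{k^2/4}-1)$ in $\mathrm{Re}\,k$ justifies this. The poles are at most simple. The derivative of $e^{k^2/4}-1$ at a pole is $k/2$, so the residue is $2\hat\rho(k)H_0^{(1)}(kr)$ and the contribution is $\frac{2\pi i}{4\pi}\cdot2\hat\rho H_0^{(1)}=i\hat\rho(k)H_0^{(1)}(kr)=\frac2\pi\hat\rho(k)K_0(-ikr)$. For $k=k_m$, $-ik_m=\sqrt{8\pi m}\,e^{i\pi/4}=\lambda_m$. Since $\hat\rho(-\bar k)=\overline{\hat\rho(k)}$, the pole $-\overline{k_m}$ contributes the complex conjugate. On the final line $|H_0^{(1)}(kr)|\le\mathrm{const}\,e^{-\alpha'r}$ for $r\ge1$. As $\rho=O(e^{-2\alpha r})$ for $r\ge 1$, (27) gives for $r\ge1$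
$$\varphi(r^2)=\sum_{m:\,2\sqrt{\pi m}<\alpha'}\mathrm{Re}\big[A_mK_0(\lambda_mr)\big]+O(e^{-\alpha'r}),\qquad A_m=\frac4\pi\hat\rho(k_m).\tag{30}$$

**Step 3: bootstrap.** Start with $\alpha=\min(\kappa,\sqrt\pi)$. If $\alpha\le\sqrt\pi$, then $\alpha'<2\alpha\le2\sqrt\pi$ meets no poles, and $\alpha$ may be replaced by any $\alpha'<2\alpha$. After finitely many such steps $\sqrt\pi<\alpha<2\sqrt\pi$. Then (30) with $2\sqrt\pi<\alpha'<\min(2\alpha,2\sqrt{2\pi})$ has only $m=1$, and $K_0(\lambda_1r)=O(e^{-2\sqrt\pi r})$, so $\varphi=O(e^{-2\sqrt\pi r})$. So $\alpha=2\sqrt\pi$ is allowed, and (30) holds for every $\alpha'\in(2\sqrt{3\pi},4\sqrt\pi)$, with $m=1,2,3$. Finally $v=-\log(1-\varphi)=\varphi+O(e^{-4\sqrt\pi r})$. This is the expansion in Theorem B, and $|K_0(\lambda_1\sqrt x)|=O(x^{-1/4}e^{-2\sqrt{\pi x}})$ gives the stated error for $f$.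

**Step 4: coefficients.** For $i\ge1$, $c_i=\frac1{\mu_i}=\frac C{\Gamma(i+1-\beta)}(1-\delta_i)^{-1}$, and $|\delta_i|\le\mathrm{const}\,E\,e^{-2\sqrt{\pi Y}}$ with $Y\sim$ Gamma$(i+1-\beta)$. Since $\sqrt i-\sqrt Y\le|Y-i|/\sqrt i$,
$$|\delta_i|\le\mathrm{const}\,e^{-2\sqrt{\pi i}}\,E\exp\big(2\sqrt\pi\,|Y-i|/\sqrt i\big).$$
The expectation is bounded for large $i$: with $\theta=\pm2\sqrt\pi/\sqrt i$, $\log Ee^{\theta(Y-i)}=-\theta i-(i+1-\beta)\log(1-\theta)=\frac{i\theta^2}2+O(1)=O(1)$. So $\delta_i=O(e^{-2\sqrt{\pi i}})$. $\blacksquare$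

## 11. The amplitude $A_1$ for small $\beta$

By (30), $A_1=\frac4\pi\hat\rho(k_1)$ with $\rho$ from (26). We show that $\rho$ is $\varepsilon_1-\beta\gamma_0$ up to $O(\beta^2)$, with enough decay to evaluate at $k_1$. Here $M$ denotes constants, possibly different at each occurrence, independent of $\beta\in(0,\beta_0]$, where $\beta_0\le\frac1{32}$ is small.

**Step 1: $b_1\le16\beta$.** From $x$ the chain goes to $\dagger_0$ in one step with probability $p_0(x)$, so (13) gives $n\le b_1(1-p_0)$. By (8) and (7), $b_1=\beta+\int np_0\le\beta+b_1\big((1-\beta)-\int p_0^2\big)$, so $b_1\le\beta/\int f^{-2}$. Since $\int f^{-1}=1-\beta\ge\frac12$ and $f\ge e^x$, $\int_0^2f^{-1}\ge\frac12-e^{-2}\ge0.36$, and by Cauchy--Schwarz $\int f^{-2}\ge0.36^2/2\ge\frac1{16}$.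

**Step 2: first bound on $\varphi$.** Now $a_1=1-b_1\ge\frac12$, so by Step 3 of Section 3, $f\le1+2xe^x$. For $x\le1$, $n\le b_1(1-1/f)\le b_1(f-1)\le2e\,b_1x\le M\beta x$, so $0\le\log(fe^{-x})=\int_0^xn\frac{dt}t\le M\beta$ on $[0,1]$. With (22) at $x=1$, $|\log C|\le M\beta$. Hence
$$\big|v(x)-\beta\log\tfrac1x\big|\le M\beta\ (x\le1),\qquad|v(x)|\le M\beta e^{-\kappa\sqrt x}\ (x\ge1).$$
As $v\ge-M\beta$, $|\varphi|=|1-e^{-v}|\le M|v|$. So, with
$$S(\alpha):\quad|\varphi(x)|\le M_\alpha\,\beta\,(1+\log^-x)\,e^{-\alpha\sqrt x}\qquad(x>0,\ 0<\beta\le\beta_0),\tag{31}$$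
$S(\kappa)$ holds. Moreover $\frac1{1-\varphi}=e^v\le M(1+x^{-1/4})$. And $|\delta_i|\le M\beta\int\gamma_i(1+\log^-x)dx\le M\beta\le\frac12$ for $\beta_0$ small, since $\int\gamma_i\log^-x\,dx\le\frac1{\Gamma(i+1-\beta)(i+1-\beta)^2}$ is bounded.

**Step 3: $|\mathcal R(s)|\le M\beta(1+s^{-1/2})$.** For $s\le1$ differentiate each term $s^{i-\beta'}/\Gamma(i+1-\beta')^2$ in $\beta'\in[0,\beta]$. The derivative is at most $s^{-1/4}(1+|\log s|)m_i$ in absolute value, with $\sum m_i<\infty$, and at $\beta'=0$ the terms sum to $I_0(2\sqrt s)$. By the mean value theorem $|\mathcal R(s)|\le M\beta s^{-1/4}(1+|\log s|)\le M\beta s^{-1/2}$. In particular $|\mathcal R(1)|\le M\beta$.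

For $s\ge1$ put $\tau=\log s\ge0$. By (25), $\ddot{\mathcal R}=e^\tau\mathcal R+\beta^2P$ with $0\le P\le1$ (as $\Gamma(1-\beta)\ge1$), and $\mathcal R$ is bounded by Step 3 of Section 9.

* If $\mathcal R$ exceeded $\max(\mathcal R|_{s=1},0)$ somewhere, then by the mean value theorem, applied from the last earlier point where this level is attained, there would be a point with $\mathcal R>0$ and $\dot{\mathcal R}>0$. From there on $\ddot{\mathcal R}\ge0$, so $\mathcal R$ is convex and increasing, hence unbounded: a contradiction.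
* Let $m_0=\max(|\mathcal R(1)|,\beta^2)$. If $\mathcal R<-m_0$ somewhere, there would likewise be a point with $\mathcal R<-m_0$ and $\dot{\mathcal R}<0$. Wherever $\mathcal R<-m_0$ we have $\ddot{\mathcal R}\le-m_0e^\tau+\beta^2P\le0$, so from there on $\mathcal R$ is concave and decreasing, hence unbounded: a contradiction.

So $|\mathcal R|\le M\beta$ on $[1,\infty)$.

**Step 4: uniform bootstrap.** The purpose is $S(\alpha)$ for some $\alpha>\sqrt\pi$, so that $\hat\rho$ is controlled at height $2\sqrt\pi$. Assume $S(\alpha)$ with $\alpha<2\sqrt\pi$. We bound the pieces of $\rho$.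

* By Step 3, $|T|\le e^{-x}\int e^{-y}M\beta(1+(xy)^{-1/2})\,M\beta(1+\log^-y)\,dy\le M\beta^2(1+x^{-1/2})e^{-x}$.
* $\varepsilon_1+\frac{\beta\gamma_0}{1-\delta_0}\le M\beta(1+x^{-1/2})e^{-x}$. For $\varepsilon_1$: if $x\ge1$, $\int_x^\infty e^{-t}t^{-1-\beta}dt\le e^{-x}$; if $x\le1$, it is at most $\int_x^1t^{-3/2}dt+1\le2x^{-1/2}+1$.
* $\frac{\varphi^2}{1-\varphi}\le M\beta^2(1+\log^-x)^2(1+x^{-1/4})e^{-2\alpha\sqrt x}\le M\beta^2(1+x^{-1/2})e^{-2\alpha\sqrt x}$. The sum in $Q$ is, by Jensen and $1-\delta_i\ge\frac12$, at most $2\int e^{-x-y}\Psi(xy)\varphi^2dy$. Its $\mathcal R$-part is at most $M\beta^3(1+x^{-1/2})e^{-x}$. Its Bessel part is $2\,G*u^2\le M\beta^2e^{-2\alpha|z|}\int G(z-\zeta)e^{2\alpha|z-\zeta|}(1+\log^-|\zeta|^2)^2d^2\zeta$, and the last integral is bounded in $z$, since the squared logarithm is locally integrable. So $|Q|\le M\beta^2(1+x^{-1/2})e^{-2\alpha\sqrt x}$.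

Altogether $|\rho|\le M\beta(1+x^{-1/2})e^{-2\alpha\sqrt x}$. As $x^{-1/2}=|z|^{-1}$ is integrable near $0$ in the plane, $|\hat\rho(k)|\le M\beta$ for $|\mathrm{Im}\,k|\le\alpha'<2\alpha$. The contour shift of Section 10 with $\alpha'<\min(2\alpha,2\sqrt\pi)$ meets no poles and gives $|\varphi|\le M\beta e^{-\alpha'\sqrt x}$ for $x\ge1$; together with $S(\kappa)$ for $x\le1$ this is $S(\alpha')$. Starting from $\alpha=\min(\kappa,\sqrt\pi)$, after finitely many steps (a number independent of $\beta$, since $\kappa$ is absolute) $S(\alpha)$ holds for some $\alpha\in(\sqrt\pi,2\sqrt\pi)$.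

**Step 5: computation of $A_1$.** We have $k_1^2=-8\pi i$, so $e^{-k_1^2/4}=e^{2\pi i}=1$, and $|\mathrm{Im}\,k_1|=2\sqrt\pi<2\alpha$. By Step 4, $\hat T(k_1)+\hat Q(k_1)=O(\beta^2)$. For the other two terms use $\big|\frac{x^{-\beta}}{\Gamma(1-\beta)}-1\big|\le M\beta(1+|\log x|)(1+x^{-1/4})$, from the mean value theorem in $\beta$.

* $\gamma_0=e^{-x}+O\big(\beta(1+x^{-1/2})(1+\log(1+x))e^{-x}\big)$. The transform of $e^{-|z|^2}$ is $\pi e^{-k^2/4}$, so $\hat\gamma_0(k_1)=\pi+O(\beta)$. Also $1-\delta_0=1+O(\beta)$.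
* $\varepsilon_1=\beta\int_x^\infty e^{-t}\frac{t^{-\beta}}{\Gamma(1-\beta)}\frac{dt}t=\beta\int_x^\infty e^{-t}\frac{dt}t+O\big(\beta^2(1+x^{-1/2})e^{-x}\big)$, because $(1+|\log t|)(1+t^{-1/4})\frac1t$ is at most $Mt^{-3/2}$ for $t\le1$ and at most $M$ for $t\ge1$. Now $\int_x^\infty e^{-t}\frac{dt}t=\int_1^\infty e^{-\sigma x}\frac{d\sigma}\sigma$, and $e^{-\sigma|z|^2}$ has transform $\frac\pi\sigma e^{-k^2/4\sigma}$, so the transform of the integral is
$$\int_1^\infty\frac\pi{\sigma^2}e^{-k^2/4\sigma}d\sigma=\pi\int_0^1e^{-k^2q/4}dq=\frac{4\pi}{k^2}\big(1-e^{-k^2/4}\big),$$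
which vanishes at $k_1$. So $\hat\varepsilon_1(k_1)=O(\beta^2)$.

Hence $\hat\rho(k_1)=-\pi\beta+O(\beta^2)$ and
$$A_1=\frac4\pi\hat\rho(k_1)=-4\beta+O(\beta^2),\tag{32}$$
which is nonzero for small $\beta>0$.

**Step 6: optimality and sign changes.** Let $A_1\ne0$. By Theorem B and $K_0(\lambda_1r)=\sqrt{\pi/(2\lambda_1r)}\,e^{-2\sqrt\pi(1+i)r}(1+O(1/r))$ with $r=\sqrt x$, the terms $m=2,3$ and the error being exponentially smaller,
$$\log\frac{f(x)}{C_\beta x^\beta e^x}=a\,x^{-1/4}e^{-2\sqrt{\pi x}}\big(\cos(2\sqrt{\pi x}+\vartheta_0)+O(x^{-1/2})\big),\qquad a\ne0,$$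
for some $\vartheta_0\in\mathbb R$. The cosine equals $1$ along one sequence $x\to\infty$ and $-1$ along another. Along the first sequence the left side has exact order $x^{-1/4}e^{-2\sqrt{\pi x}}$, so the rate $2\sqrt\pi$ cannot be improved. The two sequences together give infinitely many changes of sign of $f/(C_\beta x^\beta e^x)-1$. $\blacksquare$
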